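\title{Non-terminating orbits of the mean-median map}

\begin{abstract}
The mean-median map enlarges a finite multiset of real numbers by the unique number that makes the mean of the enlarged multiset equal to the median of the old one. The strong terminating conjecture asserts that the sequence generated from $[0,x,1]$ is eventually constant for every $x\in[0,1]$. We disprove it. An explicit counterexample $x^*=0.70656\ldots$ is given by a ratio of values of modified Bessel functions; it belongs to a Cantor set of irrational points whose orbits converge without becoming constant. Truncating the construction gives rational points whose orbits become constant at time exactly $4s+7$, for every $s\ge 0$.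
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We write $[x_1,\dots,x_n]$ for a finite multiset of real numbers, and $+$, $-$ for adding and removing elements counted with multiplicity. Arrange the elements in nondecreasing order; the \emph{median} $M_n$ is the middle element if $n$ is odd and the average of the two middle elements if $n$ is even. The \emph{mean-median map} sends $[x_1,\dots,x_n]$ to $[x_1,\dots,x_n,x_{n+1}]$, where
\[
x_{n+1}=(n+1)M_n-(x_1+\dots+x_n)
\]
is the unique number that makes the mean of the enlarged multiset equal to $M_n$. The map commutes with every affine map $y\mapsto ay+b$, because the mean and the median do. So a starting multiset of three numbers, not all equal, may be taken to be $[x_1,x_2,x_3]=[0,x,1]$ with $x\in[0,1]$. Iterating the map produces a sequence $(x_n)_{n\ge1}$, the \emph{orbit} of $[0,x,1]$.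

For $n\ge4$ the sum $x_1+\dots+x_n$ equals $nM_{n-1}$ by the choice of $x_n$. Hence
\begin{equation}\label{eq:basic}
x_{n+1}=M_n+n\,(M_n-M_{n-1})\qquad(n\ge4):
\end{equation}
the new term is the median, displaced by $n$ times the last change of the median. If $M_n=M_{n-1}$ for a single $n\ge4$, then $x_{n+1}=M_n$; adjoining the median to a multiset does not change the median, so the orbit is constant from then on. This is what happens in the simplest cases:
\[
x=\tfrac12:\ \ 0,\tfrac12,1,\tfrac12,\tfrac12,\dots;\qquad
x=1:\ \ 0,1,1,2,1,1,\dots;\qquad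
x=\tfrac23:\ \ 0,\tfrac23,1,1,\tfrac32,\tfrac{11}6,1,1,\dots.
\]
One coincidence freezes the orbit, and the orbit has infinitely many chances to produce one. It is therefore natural to guess that it always does. We take the following statement from Hoseana and Vivaldi \cite{HV}.

\begin{quote}
\textbf{Strong terminating conjecture.} For every $x\in[0,1]$ there is an integer $\tau$ such that $x_{\tau+k}=x_\tau$ for all $k\in\mathbb N$.
\end{quote}

If such a $\tau$ exists, we say that the orbit \emph{terminates} and call the least such $\tau$ its \emph{transit time}; otherwise $x$ is \emph{non-terminating}. The conjecture is false. Let $I_\nu$ denote the modified Bessel function of the first kind (recalled in Section~\ref{sec:bessel}) and put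
\[
x^*=\frac{4I_{3/4}(1)+3I_{7/4}(1)}{6I_{3/4}(1)+3I_{7/4}(1)}=0.70656\ldots .
\]

\begin{theorem}\label{thm:explicit}
The orbit of $[0,x^*,1]$ is not eventually constant. It converges to $(1+3x^*)/2$.
\end{theorem}

The point $x^*$ is one member of a family indexed by $\{0,1\}^{\mathbb N}$, which carries the product topology. By a \emph{Cantor set} we mean a subset of $\mathbb R$ homeomorphic to $\{0,1\}^{\mathbb N}$.

\begin{theorem}\label{thm:cantor}
There is an injective continuous map $\{0,1\}^{\mathbb N}\to(2/3,3/4)$, $\eta\mapsto x_\eta$, with $x_{(1,1,1,\dots)}=x^*$, such that for every $\eta$: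
\begin{enumerate}
\item[(i)] the orbit of $[0,x_\eta,1]$ is not eventually constant;
\item[(ii)] it converges to a finite limit;
\item[(iii)] $x_\eta$ is irrational.
\end{enumerate}
Hence the set of non-terminating $x$ contains a Cantor set and has the cardinality of the continuum. The points $1-x_\eta$ are also non-terminating.
\end{theorem}

\begin{theorem}\label{thm:transit}
For every integer $s\ge0$ there is a rational $x\in[2/3,3/4)$ whose orbit terminates with transit time exactly $4s+7$. In particular, the transit times of terminating orbits are unbounded.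
\end{theorem}

The difficulty in following an orbit forever is that the order of a growing list of numbers must be known at every step. We choose $x$ so that the medians converge faster than geometrically. Then half of the new terms land above the limit of the medians and never influence the orbit again, and only a bounded number of terms are in play at any time. Their gaps obey a three-term recurrence, and the rapidly decaying solution of that recurrence, found by a continued fraction, determines $x$.

\section{The medians and the queue}\label{sec:queue}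

Fix $x\in(1/2,1)$. The median of an even number of terms is an average, which is inconvenient, so we advance two steps at a time. For $k\ge1$ let $m_k=M_{2k+1}$, the $(k+1)$-st smallest of $x_1,\dots,x_{2k+1}$; for $k\ge2$ let $d_k=m_k-m_{k-1}$; and let $U_k$, the \emph{queue}, be the multiset of the $k+1$ largest elements of $[x_1,\dots,x_{2k+2}]$. The next lemma says that the lower half of the orbit can be forgotten: at \emph{step} $k$ the smallest element of the queue is removed and becomes the median $m_k$, and two elements, at distance $d_k$ from each other and about $kd_k$ above $m_k$, are inserted.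

\begin{lemma}\label{lem:queue}
Let $x\in(1/2,1)$. Then $m_1=x$ and $U_1=[1,3x-1]$. For every $k\ge1$ all elements of $U_k$ are at least $m_k$. For every $k\ge2$ we have $m_k=\min U_{k-1}$, so that $d_k\ge0$, and
\[
x_{2k+1}=m_k+(k-\tfrac12)d_k,\qquad x_{2k+2}=m_k+(k+\tfrac12)d_k,\qquad U_k=U_{k-1}-[m_k]+[x_{2k+1},x_{2k+2}].
\]
\end{lemma}

\begin{proof}
We prove by induction on $k\ge1$ that $x_{2k+2}\ge m_k$, and obtain the formulas on the way. This inequality implies that $m_k$ is still the $(k+1)$-st smallest element of $[x_1,\dots,x_{2k+2}]$, so that all elements of $U_k$ are at least $m_k$ and $\min U_k$ is the $(k+2)$-nd smallest.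

For $k=1$ we have $m_1=x$ and $x_4=4x-(1+x)=3x-1\ge x$ because $x>1/2$. The two largest of $0,x,1,3x-1$ are $1$ and $3x-1$.

Assume $x_{2k+2}\ge m_k$ and put $u=\min U_k\ge m_k$. Then $M_{2k+2}=(m_k+u)/2$, and \eqref{eq:basic} gives
\[
x_{2k+3}=\frac{m_k+u}2+(2k+2)\frac{u-m_k}2=u+(k+\tfrac12)(u-m_k)\ge u .
\]
So $u$ remains the $(k+2)$-nd smallest element after $x_{2k+3}$ is added, that is, $m_{k+1}=u$. By \eqref{eq:basic} again,
\[
x_{2k+4}=u+(2k+3)\Bigl(u-\frac{m_k+u}2\Bigr)=u+(k+\tfrac32)(u-m_k)\ge u=m_{k+1}.
\]
This completes the induction and proves the formulas for $x_{2k+3}$ and $x_{2k+4}$. Finally, $[x_1,\dots,x_{2k+4}]$ consists of $k+1$ elements that are at most $m_k$ and of the $k+3$ elements of $U_k+[x_{2k+3},x_{2k+4}]$, which are at least $u$ and include $u$. Removing one copy of $u$ from the latter leaves the $k+2$ largest elements.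
\end{proof}

Termination now means exactly that two consecutive medians $m_{k-1},m_k$ are tied.

\begin{lemma}\label{lem:tie}
Let $x\in(1/2,1)$. If $d_k>0$ for all $k\ge2$, the orbit is not eventually constant. If $k\ge2$ is least with $d_k=0$, the orbit terminates with transit time $2k+1$.
\end{lemma}

\begin{proof}
The first claim holds because $x_{2k+2}-x_{2k+1}=d_k$. For the second, $d_2=\min(1,3x-1)-x>0$, so $k\ge3$. Since $d_k=0$, Lemma~\ref{lem:queue} gives $x_{2k+1}=x_{2k+2}=m_k\in U_k$, hence $m_{k+1}=\min U_k=m_k$ and $d_{k+1}=0$. By induction $x_n=m_k$ for all $n\ge2k+1$. On the other hand $x_{2k}=m_{k-1}+(k-\tfrac12)d_{k-1}>m_{k-1}=m_k$.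
\end{proof}

\section{Splitting a tie}\label{sec:example}

The construction is visible near $x=17/24$. In units of $1/96$ we have $x=68$ and $1=96$, and Lemma~\ref{lem:queue} gives the following.
\[
\begin{array}{c|c|c|c|l}
k&m_k&d_k&x_{2k+1},\,x_{2k+2}&U_k\\ \hline
1&68&&&[96,108]\\
2&96&28&138,\,166&[108,138,166]\\
3&108&12&138,\,150&[138,138,150,166]\\
4&138&30&243,\,273&[138,150,166,243,273]\\
5&138&0&138,\,138&
\end{array}
\]
The orbit terminates with transit time $11$, because $x_7$ lands exactly on $x_5$. Two features matter. The medians $96,108$ form a close pair, and the short step between them (step $3$) inserts $138$ and $150$, not far ahead. The long step that follows (step $4$) throws its elements $243,273$ far away.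

Now move $x$. With $w_0=d_3=3x-2$ we have
\[
x_5=1+\tfrac32(1-x),\qquad x_7=3x-1+\tfrac52w_0,\qquad x_8=x_7+w_0,\qquad x_5-x_7=\tfrac{17}2-12x .
\]
The tie splits into a new close pair of medians $m_4<m_5$ at distance $w_1=|\tfrac{17}2-12x|$, and step $5$ inserts $x_{11}=m_5+\tfrac92w_1$ and $x_{12}=x_{11}+w_1$. If $w_1$ is tiny, both lie below $x_8$ and nothing resembles the table. But $w_1$ can be tuned so that $x_{11}$ lands on $x_8$, just as $x_7$ landed on $x_5$. For $x<17/24$ we have $m_5=x_5=x_7+w_1$, the condition is $w_0=\tfrac{11}2w_1$, and $x=65/92$. For $x>17/24$ we have $m_5=x_7$, the condition is $w_0=\tfrac92w_1$, and $x=145/204$. At both points the tie is postponed by two steps, provided that $x_6$, $x_9$, $x_{10}$ stay out of the way; Corollary~\ref{cor:pattern} will confirm that both have transit time $15$.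

Each of the two new ties can be split in its turn, to the left or to the right, by a much smaller change of $x$. An infinite sequence of such choices, recorded by $\eta\in\{0,1\}^{\mathbb N}$, postpones the tie forever. We do not carry out this limiting process on $x$. Instead, Section~\ref{sec:pattern} shows that the pattern persists whenever the gaps $w_0,w_1,\dots$ of the close pairs satisfy a recurrence and decay, and Section~\ref{sec:cf} solves the recurrence.

\section{The two-step pattern}\label{sec:pattern}

Fix $\eta=(\eta_1,\eta_2,\dots)\in\{0,1\}^{\mathbb N}$ and put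
\[
\eta_0=1,\qquad \varepsilon_s=2\eta_s-1\in\{\pm1\},\qquad c_s=2s+\tfrac92+\eta_{s+1}\quad(s\ge-1).
\]
Thus $c_{-1}=\tfrac72$, and $c_0$ is the coefficient $\tfrac{11}2$ or $\tfrac92$ met in Section~\ref{sec:example}. To treat infinite and terminating orbits together, fix $S\in\{0,1,2,\dots\}\cup\{\infty\}$; for $S=\infty$ a condition such as $s\le S$ is void. Let $x$ and $(w_s)_{-1\le s\le S}$ be real numbers such that
\begin{enumerate}
\item[(H0)] $w_{-1}=\tfrac32(1-x)$ and $w_0=3x-2$;
\item[(H1)] $w_s>0$ for $-1\le s<S$, and $w_S\ge0$ if $S<\infty$;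
\item[(H2)] $w_s=c_sw_{s+1}+\varepsilon_{s+2}w_{s+2}$ for $-1\le s\le S-2$;
\item[(H3)] $w_{-1}>3w_0$, and $w_{s+1}\le\tfrac14w_s$ for $0\le s<S$.
\end{enumerate}
The inequality $w_0\ge0$ means $x\ge\tfrac23$, and $w_{-1}>3w_0$ means $\tfrac32(1-x)>9x-6$, that is, $x<\tfrac57$. So
\begin{equation}\label{eq:range}
\tfrac23\le x<\tfrac57<\tfrac34,
\end{equation}
and the lemmas of Section~\ref{sec:queue} apply.

We first define the numbers that should appear in the orbit, then determine their order, and only then show that they do appear. \emph{Stage} $s$ consists of steps $2s+2$ and $2s+3$. Its medians will be a close pair $\varphi_s\le\psi_s$ at distance $w_s$, reached by a long step $D_s$, while an element $\beta_s$ waits in the queue. Put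
\[
\varphi_0=1,\qquad \psi_0=1+w_0=3x-1,\qquad \beta_0=1+w_{-1},\qquad D_0=1-x,
\]
and for $0\le s<S$
\begin{gather*}
\alpha_s=\psi_s+(2s+\tfrac52)w_s,\qquad \beta_{s+1}=\alpha_s+w_s,\\
\varphi_{s+1}=\min(\alpha_s,\beta_s),\qquad \psi_{s+1}=\max(\alpha_s,\beta_s),\qquad D_{s+1}=\varphi_{s+1}-\psi_s .
\end{gather*}
Here $\alpha_s$ and $\beta_{s+1}$ are the elements inserted by the short step $2s+3$; the first is meant to land beside $\beta_s$ and form the next pair with it, and the second waits for the next stage (Figure~\ref{fig:stage}). The long step $2s+2$ inserts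
\[
A_s^-=\varphi_s+(2s+\tfrac32)D_s,\qquad A_s^+=\varphi_s+(2s+\tfrac52)D_s\qquad(0\le s\le S).
\]
The first of these, $A_0^-=1+\tfrac32(1-x)=\beta_0$, starts the pattern. All the others are to be \emph{parked}; we collect them in
\[
R_s=[A_0^+,A_1^-,A_1^+,\dots,A_s^-,A_s^+].
\]
In the table of Section~\ref{sec:example}, $\varphi_0=96$, $\psi_0=108$, $\beta_0=\alpha_0=138$, $\beta_1=150$, and $R_1=[166,243,273]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (-0.5,0) -- (11.2,0);
\fill (0,0) circle (1.7pt) node[above] {$\varphi_s$};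
\fill (1.6,0) circle (1.7pt) node[above] {$\psi_s$};
\fill (5.6,0) circle (1.7pt) node[above left] {$\alpha_s$};
\fill (5.88,0) circle (1.7pt) node[above right] {$\beta_s$};
\fill (7.2,0) circle (1.7pt) node[above left] {$\beta_{s+1}$};
\draw[dashed] (7.48,-0.4) -- (7.48,0.7) node[above] {$L$};
\draw[fill=white] (9.8,0) circle (1.9pt) node[above] {parked};
\draw[<->] (0,-0.6) -- node[below] {$w_s$} (1.6,-0.6);
\draw[<->] (1.6,-0.6) -- node[below] {$(2s+\frac52)\,w_s$} (5.6,-0.6);
\draw[<->] (5.6,-0.6) -- node[below] {$w_s$} (7.2,-0.6);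
\end{tikzpicture}
\caption{One stage of a non-terminating orbit on the real line. The consecutive medians $\varphi_s,\psi_s$ at distance $w_s$ produce the new terms $\alpha_s$ and $\beta_{s+1}$. The term $\alpha_s$ lands at the much smaller distance $w_{s+1}$ from the older term $\beta_s$, and these two are the next pair of medians. All other terms above $\psi_s$ are parked beyond the limit $L$ of the medians. The proportions are roughly those of $s=0$, $x=x^*$.}
\label{fig:stage}
\end{figure}

The parked elements must stay above all future medians, and these are not known in closed form. We therefore need a barrier that bounds all later medians and can be compared with $A_t^\pm$ at stage $t$. The waiting element $\beta_s$ lies above the current pair, and by part (a) below it rises by at most $w_s+w_{s+1}$ at stage $s$; since the gaps decay geometrically, $\Lambda_s=\beta_s+2w_s$ absorbs all later rises.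

\begin{lemma}\label{lem:order}
Assume \textup{(H0)--(H3)}. Then:
\begin{enumerate}
\item[(a)] $\beta_s-\alpha_s=\varepsilon_{s+1}w_{s+1}$ and $\psi_{s+1}=\alpha_s+\eta_{s+1}w_{s+1}$ for $0\le s<S$, and $\psi_s-\varphi_s=w_s$ for $0\le s\le S$;
\item[(b)] $\psi_s<\beta_s$ for $0\le s\le S$;
\item[(c)] $2w_s<D_{s+1}\le(2s+\tfrac52)w_s$ for $0\le s<S$; in particular $\varphi_s\le\psi_s<\varphi_{s+1}$;
\item[(d)] $\psi_s<\Lambda_t$ for all $0\le s,t\le S$;
\item[(e)] every element of $R_t$ exceeds $\psi_s$, for all $0\le s,t\le S$.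
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\psi_0-\varphi_0=w_0$ by definition. If $\beta_s-\alpha_s=\varepsilon_{s+1}w_{s+1}$, then, as $w_{s+1}\ge0$, the maximum of $\alpha_s,\beta_s$ is $\alpha_s+\eta_{s+1}w_{s+1}$ and exceeds the minimum by $w_{s+1}$. So it suffices to prove the first identity, by induction. For $s=0<S$ with $S\ge1$, (H2) with index $-1$ gives $\beta_0-\alpha_0=w_{-1}-w_0-\tfrac52w_0=w_{-1}-c_{-1}w_0=\varepsilon_1w_1$. If the identity holds for $s$ and $s+1<S$, then by (H2) with index $s$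
\[
\beta_{s+1}-\alpha_{s+1}=(\alpha_s+w_s)-(\alpha_s+\eta_{s+1}w_{s+1})-(2s+\tfrac92)w_{s+1}=w_s-c_sw_{s+1}=\varepsilon_{s+2}w_{s+2}.
\]

(b) For $s=0$, $\beta_0-\psi_0=w_{-1}-w_0>0$ by (H1) and (H3). For $s\ge1$, part (a) gives
\begin{equation}\label{eq:betapsi}
\beta_s-\psi_s=w_{s-1}-\eta_sw_s\ge\tfrac34w_{s-1}>0 .
\end{equation}

(c) By (a), $\alpha_s-w_{s+1}\le\varphi_{s+1}\le\alpha_s$. Subtracting $\psi_s$ gives the upper bound, and also $D_{s+1}\ge\tfrac52w_s-\tfrac14w_s>2w_s$.

(d) By (a), $\alpha_s\le\beta_s+w_{s+1}$, so for $0\le s<S$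
\[
\Lambda_{s+1}=\alpha_s+w_s+2w_{s+1}\le\beta_s+w_s+3w_{s+1}\le\beta_s+\tfrac74w_s\le\Lambda_s .
\]
Thus $\Lambda_s$ is nonincreasing, while $\psi_s$ is increasing by (c). With $r=\max(s,t)$, part (b) gives $\psi_s\le\psi_r<\beta_r\le\Lambda_r\le\Lambda_t$.

(e) By (d) it suffices to show $A_0^+>\Lambda_0$ and $A_t^\pm>\Lambda_t$ for $1\le t\le S$. First, $A_0^+=1+\tfrac52(1-x)=1+\tfrac53w_{-1}>1+w_{-1}+2w_0=\Lambda_0$, because $\tfrac23w_{-1}>2w_0$. For $t\ge1$, part (c) gives $A_t^\pm\ge\varphi_t+\tfrac72D_t>\varphi_t+7w_{t-1}$, whereas $\alpha_{t-1}\le\varphi_t+w_t$ gives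
\[
\Lambda_t=\alpha_{t-1}+w_{t-1}+2w_t\le\varphi_t+w_{t-1}+3w_t<\varphi_t+2w_{t-1}.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:pattern}
Assume \textup{(H0)--(H3)}. For $0\le s\le S$ the orbit of $[0,x,1]$ satisfies
\[
m_{2s+2}=\varphi_s,\quad d_{2s+2}=D_s,\quad U_{2s+2}=[\psi_s,\beta_s]+R_s,\quad m_{2s+3}=\psi_s,\quad d_{2s+3}=w_s .
\]
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:queue} throughout. The last two identities follow from the first and third: by Lemma~\ref{lem:order}(b),(e) the minimum of $[\psi_s,\beta_s]+R_s$ is $\psi_s$, so $m_{2s+3}=\psi_s$ and $d_{2s+3}=\psi_s-\varphi_s=w_s$. We prove the first three by induction on $s$.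

For $s=0$, $U_1=[\varphi_0,\psi_0]$ with $\varphi_0\le\psi_0$. So $m_2=\varphi_0$, $d_2=1-x=D_0$, and $U_2=[\psi_0,A_0^-,A_0^+]=[\psi_0,\beta_0]+R_0$.

Suppose the identities hold for some $s<S$. Step $2s+3$ removes $\psi_s$ and inserts $\psi_s+(2s+\tfrac52)w_s=\alpha_s$ and $\psi_s+(2s+\tfrac72)w_s=\beta_{s+1}$. Hence
\[
U_{2s+3}=[\alpha_s,\beta_s,\beta_{s+1}]+R_s=[\varphi_{s+1},\psi_{s+1},\beta_{s+1}]+R_s .
\]
Since $\varphi_{s+1}\le\psi_{s+1}<\beta_{s+1}$ and the elements of $R_s$ exceed $\psi_{s+1}$, the minimum is $\varphi_{s+1}$. So $m_{2s+4}=\varphi_{s+1}$ and $d_{2s+4}=\varphi_{s+1}-\psi_s=D_{s+1}$. Step $2s+4$ removes $\varphi_{s+1}$ and inserts $\varphi_{s+1}+(2s+4\mp\tfrac12)D_{s+1}=A_{s+1}^\mp$, which gives $U_{2s+4}=[\psi_{s+1},\beta_{s+1}]+R_{s+1}$.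
\end{proof}

\begin{corollary}\label{cor:pattern}
Assume \textup{(H0)--(H3)}. If $S=\infty$, the orbit of $[0,x,1]$ is not eventually constant. If $S<\infty$ and $w_S=0$, it terminates with transit time $4S+7$.
\end{corollary}

\begin{proof}
We have $D_0=1-x>0$, $D_{s+1}>2w_s>0$ and $w_s>0$ for $0\le s<S$. If $S=\infty$, all $d_k$ are positive. If $S<\infty$ and $w_S=0$, then $d_k>0$ for $2\le k\le2S+2$ and $d_{2S+3}=0$, and $2(2S+3)+1=4S+7$. Apply Lemma~\ref{lem:tie}.
\end{proof}

For $x=65/92$ and $x=145/204$ take $S=2$, $w_2=0$, $w_1=w_0/c_0$, with $\eta_1=1$ and $\eta_1=0$ respectively. Then (H2) is the pair of equations solved in Section~\ref{sec:example}, since $w_{-1}-\tfrac72w_0=\tfrac{17}2-12x$, and (H3) holds because $c_0>4$ and $x<\tfrac57$. Both transit times equal $15$.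

\begin{remark}
The recurrence (H2) is used only in Lemma~\ref{lem:order}(a), where it expresses that $\alpha_s$ lands at distance $w_{s+1}$ from $\beta_s$, on the side prescribed by $\eta_{s+1}$. The decay in (H3) keeps the medians below the barrier and the parked elements above it. The bound $w_{-1}>3w_0$ parks $A_0^+=x_6$, and some such bound is needed: for $x=\tfrac34$ one finds $U_3=[\tfrac{11}8,\tfrac{13}8,\tfrac{15}8,\tfrac{17}8]$ and $x_9=\tfrac{29}{16}$, so $x_6=\tfrac{13}8$ becomes the median $m_5$.
\end{remark}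

\section{A continued fraction and the Cantor set}\label{sec:cf}

It remains to satisfy (H0)--(H3) with $S=\infty$. Read forward, (H2) determines $w_{s+2}=\varepsilon_{s+2}(w_s-c_sw_{s+1})$ from the two preceding terms, and so determines the whole sequence from $x$; but a perturbation of $w_{s+1}$ is multiplied by $c_s$, while (H3) asks for decay. Read backward, the recurrence contracts. In terms of the ratios $\theta_s=w_s/w_{s+1}$ it becomes
\begin{equation}\label{eq:theta}
\theta_s=c_s+\frac{\varepsilon_{s+2}}{\theta_{s+1}}\qquad(s\ge-1),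
\end{equation}
which unfolds into a continued fraction for $\theta_{-1}=w_{-1}/w_0$, and this ratio fixes $x$.

For $s\ge-1$ let $T_s(\theta)=c_s+\varepsilon_{s+2}/\theta$ on $[2,\infty]$, with $1/\infty=0$, and for $N\ge s$ let $J_{s,N}=T_s\circ T_{s+1}\circ\dots\circ T_N([2,\infty])$.

\begin{lemma}\label{lem:theta}
For each $\eta$ there is a unique sequence $(\theta_s)_{s\ge-1}$ in $[2,\infty)$ satisfying \eqref{eq:theta}. It has $\theta_s\ge2s+4$ for $s\ge0$ and $\theta_{-1}\ge\tfrac{13}4$. Moreover $\theta_s\in J_{s,N}$ for all $N\ge s$, and $J_{s,N}$ has diameter at most $4^{-(N-s)}$.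
\end{lemma}

\begin{proof}
The set $T_s([2,\infty])$ is the closed interval with endpoints $c_s$ and $c_s+\varepsilon_{s+2}/2$; it has length $\tfrac12$ and lies in $[3,\infty)$, as $c_s\ge\tfrac72$. On $[2,\infty)$ we have $|T_s(\theta)-T_s(\theta')|=|\theta-\theta'|/(\theta\theta')\le\tfrac14|\theta-\theta'|$. Hence $J_{s,N}$ is a compact interval of diameter at most $4^{-(N-s)}$, and $J_{s,N+1}\subset J_{s,N}$ because $T_{N+1}$ maps $[2,\infty]$ into itself. Let $\theta_s$ be the unique common point of the $J_{s,N}$, $N\ge s$. Since $T_s(J_{s+1,N})=J_{s,N}$, the point $T_s(\theta_{s+1})$ lies in every $J_{s,N}$, so it equals $\theta_s$. Conversely, any solution of \eqref{eq:theta} in $[2,\infty)$ has its $s$-th term in every $J_{s,N}$, which gives uniqueness. Finally $\theta_s\ge c_s-\tfrac12\ge2s+4$ for $s\ge0$, and $\theta_{-1}\ge\tfrac72-1/\theta_0\ge\tfrac{13}4$.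
\end{proof}

The equation $\tfrac32(1-x)=\theta(3x-2)$ has the solution $x=X(\theta)$, where
\begin{equation}\label{eq:X}
X(\theta)=\frac{4\theta+3}{6\theta+3}=\frac23+\frac1{6\theta+3},\qquad 3X(\theta)-2=\frac1{2\theta+1},\qquad \tfrac32(1-X(\theta))=\frac{\theta}{2\theta+1}.
\end{equation}
The function $X$ is continuous and strictly decreasing on $[2,\infty)$, with values greater than $\tfrac23$.

\begin{proof}[Proof of Theorem~\ref{thm:cantor}, except for the value of $x_{(1,1,\dots)}$]
Let $(\theta_s)$ be given by Lemma~\ref{lem:theta}. Put $x=x_\eta=X(\theta_{-1})$, define $w_{-1},w_0$ by (H0), and put $w_{s+1}=w_s/\theta_s$ for $s\ge0$. By \eqref{eq:X}, $w_0>0$ and $w_{-1}=\theta_{-1}w_0$, so all $w_s$ are positive and $w_s=\theta_sw_{s+1}$ for all $s\ge-1$. Multiplying \eqref{eq:theta} by $w_{s+1}$ gives (H2). The bounds on $\theta_s$ give (H3) and, more precisely,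
\begin{equation}\label{eq:decay}
w_s\le\frac{w_0}{\prod_{t=0}^{s-1}(2t+4)}=\frac{w_0}{2^s\,(s+1)!}\qquad(s\ge0).
\end{equation}
So (H0)--(H3) hold with $S=\infty$, and $x_\eta\in(\tfrac23,\tfrac34)$ by \eqref{eq:range} and \eqref{eq:X}.

(i) This is Corollary~\ref{cor:pattern}.

(ii) The medians $m_k$ increase and, by Proposition~\ref{prop:pattern} and Lemma~\ref{lem:order}(d), are bounded by $\Lambda_0$. Let $L$ be their limit. By \eqref{eq:decay}, $(2s+3)d_{2s+3}=(2s+3)w_s\to0$, and by Lemma~\ref{lem:order}(c), $(2s+4)d_{2s+4}\le(2s+4)(2s+\tfrac52)w_s\to0$. Thus $kd_k\to0$, and the formulas of Lemma~\ref{lem:queue} give $x_n\to L$.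

(iii) For rational $x$ the denominators of the medians can at most double at each stage, which is too slow for the gaps in \eqref{eq:decay}. Suppose $x=a/q$ with integers $a$ and $q\ge1$, and let $G_s=\frac1{2^sq}\mathbb Z$, an increasing sequence of additive groups. We claim that $\varphi_s,\psi_s\in G_s$ and $\beta_s\in G_{s+1}$. For $s=0$ this holds for $\varphi_0=1$, $\psi_0=3x-1$, $\beta_0=1+\tfrac32(1-x)$. If it holds for $s$, then $w_s=\psi_s-\varphi_s\in G_s$, so $\alpha_s=\psi_s+\frac{4s+5}2w_s$ and $\beta_{s+1}=\alpha_s+w_s$ lie in $G_{s+1}\subset G_{s+2}$, and $\varphi_{s+1},\psi_{s+1}\in\{\alpha_s,\beta_s\}\subset G_{s+1}$. Hence the positive number $w_s\in G_s$ is at least $1/(2^sq)$, and \eqref{eq:decay} gives $(s+1)!\le qw_0$ for all $s$, which is absurd.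

\emph{Injectivity.} Since $X$ is injective, $x_\eta$ determines $\theta_{-1}$. Suppose $\theta_s$ and $\eta_{s+1}$ are known, as they are for $s=-1$ because $\eta_0=1$. Then $c_s$ is known, and by \eqref{eq:theta} the nonzero number $\theta_s-c_s$ has sign $\varepsilon_{s+2}$ and absolute value $1/\theta_{s+1}$; so $\eta_{s+2}$ and $\theta_{s+1}$ are known. By induction $x_\eta$ determines $\eta$.

\emph{Continuity.} The interval $J_{-1,N}$ depends only on $\eta_1,\dots,\eta_{N+2}$. Two sequences that agree in these entries therefore have values of $\theta_{-1}$ within $4^{-(N+1)}$ of each other. So $\eta\mapsto\theta_{-1}$ is continuous, and so is $\eta\mapsto X(\theta_{-1})$.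

\emph{Consequences.} A continuous injection of a compact space into $\mathbb R$ is a homeomorphism onto its image, so $\{x_\eta\}$ is a Cantor set, and it has the cardinality of $\{0,1\}^{\mathbb N}$, the continuum. Finally, the reflection $y\mapsto1-y$ commutes with the map and sends the multiset $[0,x,1]$ to $[0,1-x,1]$, so from the fourth term on the orbit of $[0,1-x_\eta,1]$ is $(1-x_n)$, which is not eventually constant.
\end{proof}

\section{The constant sequence: Bessel functions}\label{sec:bessel}

Let $\eta=(1,1,1,\dots)$. Then $c_s=2s+\tfrac{11}2$ and all signs are $+1$, so the partial quotients of the continued fraction form an arithmetic progression. A recurrence of exactly this shape is satisfied by the modified Bessel functions of the first kind,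
\[
I_\nu(z)=\sum_{j\ge0}\frac{(z/2)^{2j+\nu}}{j!\,\Gamma(j+\nu+1)}\qquad(\nu>-1,\ z>0),
\]
which are positive and satisfy, for $\nu>0$,
\begin{equation}\label{eq:bessel}
I_{\nu-1}(z)-I_{\nu+1}(z)=\frac{2\nu}zI_\nu(z);
\end{equation}
see \cite[10.29.1]{DLMF}. Indeed, for $j\ge1$ the coefficient of $(z/2)^{2j+\nu-1}$ on the left is $\frac1{j!\,\Gamma(j+\nu)}-\frac1{(j-1)!\,\Gamma(j+\nu+1)}=\frac{\nu}{j!\,\Gamma(j+\nu+1)}$, for $j=0$ it is $\frac1{\Gamma(\nu)}=\frac\nu{\Gamma(\nu+1)}$, and these are the coefficients on the right.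

\begin{proof}[Proof of Theorem~\ref{thm:explicit} and of $x_{(1,1,\dots)}=x^*$]
For $s\ge-1$ let $\rho_s=I_{s+7/4}(1)/I_{s+11/4}(1)>0$. Dividing \eqref{eq:bessel}, with $z=1$ and $\nu=s+\tfrac{11}4$, by $I_\nu(1)$ gives $\rho_s=2s+\tfrac{11}2+1/\rho_{s+1}$. So $(\rho_s)$ solves \eqref{eq:theta} and $\rho_s>c_s\ge\tfrac72$. By the uniqueness in Lemma~\ref{lem:theta}, $\theta_s=\rho_s$. Hence
\[
\theta_{-1}=\frac{I_{3/4}(1)}{I_{7/4}(1)}=\frac72+\cfrac1{\frac{11}2+\cfrac1{\frac{15}2+\cdots}},
\]
and $x_\eta=X(\theta_{-1})=x^*$ by \eqref{eq:X}. By Theorem~\ref{thm:cantor}(i),(ii), the orbit of $[0,x^*,1]$ is not eventually constant and converges to $L=\lim\psi_s$.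

To find $L$, note that Lemma~\ref{lem:order}(a) reads $\beta_s=\alpha_s+w_{s+1}$. Therefore
\[
\beta_{s+1}+w_{s+1}=\alpha_s+w_s+w_{s+1}=\beta_s+w_s ,
\]
and $\beta_s+w_s=\beta_0+w_0=1+\tfrac32(1-x^*)+3x^*-2=\tfrac12(1+3x^*)$ for all $s$. Since $w_s\to0$, and $\beta_s-\psi_s=w_{s-1}-w_s\to0$ by \eqref{eq:betapsi}, we get $L=(1+3x^*)/2$.
\end{proof}

The decimal value follows from $\theta_2>\tfrac{19}2$, which gives $\tfrac{15}2<\theta_1<\tfrac{15}2+\tfrac2{19}$. As $\theta_{-1}=\tfrac72+1/(\tfrac{11}2+1/\theta_1)$ increases with $\theta_1$, we obtain $\tfrac72+\tfrac{30}{169}<\theta_{-1}<\tfrac72+\tfrac{578}{3255}$. So $\theta_{-1}=3.6775\ldots$, and \eqref{eq:X} gives $0.706562<x^*<0.706563$.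

\section{Truncation: long transit times}\label{sec:transit}

Cutting the continued fraction of Section~\ref{sec:bessel} makes one gap vanish, and the orbit follows the pattern up to that stage and then stops.

\begin{proof}[Proof of Theorem~\ref{thm:transit}]
Let $\eta=(1,1,1,\dots)$ and let $S\ge0$ be the given integer. By Corollary~\ref{cor:pattern} and \eqref{eq:range}, it suffices to find a rational $x$ and numbers $w_{-1},\dots,w_S$ satisfying (H0)--(H3) with $w_S=0$.

For $S=0$ take $x=\tfrac23$. Then $w_{-1}=\tfrac12$, $w_0=0$, condition (H2) is empty, and (H1), (H3) hold.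

For $S\ge1$ define rational numbers $\vartheta_{S-2}=c_{S-2}$ and $\vartheta_s=c_s+1/\vartheta_{s+1}$ for $-1\le s<S-2$; then $\vartheta_s\ge c_s$. Let $x=X(\vartheta_{-1})$, which is rational, define $w_{-1},w_0$ by (H0), put $w_{s+1}=w_s/\vartheta_s$ for $0\le s\le S-2$, and put $w_S=0$. By \eqref{eq:X}, $w_0>0$ and $w_{-1}=\vartheta_{-1}w_0$, so (H1) holds and $w_s=\vartheta_sw_{s+1}$ for $-1\le s\le S-2$. For $s<S-2$ this gives $w_s=c_sw_{s+1}+w_{s+1}/\vartheta_{s+1}=c_sw_{s+1}+w_{s+2}$, and for $s=S-2$ it gives $w_{S-2}=c_{S-2}w_{S-1}+w_S$ because $w_S=0$; this is (H2). For (H3), $w_{-1}\ge\tfrac72w_0>3w_0$; next $w_{s+1}\le\tfrac2{11}w_s$ for $0\le s\le S-2$; and $w_S=0\le\tfrac14w_{S-1}$.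
\end{proof}

For $S=1,2$ this gives $\vartheta_{-1}=\tfrac72,\ \tfrac{81}{22}$, that is, the points $\tfrac{17}{24}$ and $\tfrac{65}{92}$ of Section~\ref{sec:example}. In general $\vartheta_{-1}=T_{-1}\circ\dots\circ T_{S-2}(\infty)$ lies in $J_{-1,S-2}$, so it is within $4^{-(S-1)}$ of $\theta_{-1}$ by Lemma~\ref{lem:theta}. Thus $x^*$ is a limit of rational points whose orbits terminate, with transit times $4S+7\to\infty$.

\begin{thebibliography}{9}

\bibitem{DLMF}
DLMF, 10.29.1.

\bibitem{HV}
Jonathan Hoseana and Franco Vivaldi, \emph{Geometrical Properties of the Mean-Median Map}, arXiv:1806.10184 (2018).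

\end{thebibliography}
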